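\title{Size-Ramsey numbers of hypergraph $\ell$-trees:\\ the exponent $\ell+1$ is not always tight}

\begin{abstract}
Every $r$-uniform $\ell$-tree on $n$ vertices has size-Ramsey number $O(n^{\ell+1})$, and one may ask whether this bound is attained by some $\ell$-tree for all $r\ge 3$ and $1\le \ell\le r-1$. We show that it is not: if $r\ge 4\ell$, then every $r$-uniform $\ell$-tree on $n$ vertices has size-Ramsey number $O(n^{\ell/2+2})$, which is $o(n^{\ell+1})$ for $\ell\ge 3$. The host hypergraph is built from pairs of polynomials over a field of order about $\sqrt n$. We also show that the exponent $\ell+1$ is correct when $\ell\le 2$ and when $r=\ell+1$.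
\end{abstract}

\section{Introduction}

An \emph{$r$-uniform hypergraph} $G$ consists of a finite set of vertices and a family of $r$-element sets of vertices, its edges. Its \emph{order} is the number of vertices, and $e(G)$ is the number of edges. For $r$-uniform hypergraphs $G$ and $H$ we write $G\longrightarrow H$ if every coloring of the edges of $G$ with two colors contains a copy of $H$ all of whose edges have the same color. The \emph{size-Ramsey number} of $H$ is
\[
\hat r(H)=\min\{e(G): G\longrightarrow H\}.
\]
It measures how many edges a host $G$ needs in order that $H$ survives every $2$-coloring; the number of vertices of the host costs nothing.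

Let $1\le \ell\le r-1$. An \emph{$r$-uniform $\ell$-tree} is an $r$-uniform hypergraph whose edges can be ordered as $e_1,\dots,e_m$ so that for every $i\ge 2$ the set $e_i\cap\bigcup_{j<i}e_j$ has at most $\ell$ elements and is contained in a single earlier edge $e_{i_0}$, $i_0<i$. Thus an $\ell$-tree grows one edge at a time: each edge is glued to one earlier edge along at most $\ell$ vertices, and its other vertices, at least $r-\ell$ of them, are new. For $r=2$ and $\ell=1$ these are the forests. We assume throughout that every vertex of an $\ell$-tree lies in an edge; this loses nothing, since isolated vertices can be added to a host without adding edges.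

Dudek, La Fleur, Mubayi and R\"odl proved that $\hat r(\mathcal T)=O(n^{\ell+1})$ for every $r$-uniform $\ell$-tree $\mathcal T$ on $n$ vertices, and this bound is tight for $\ell=1$. It is far from tight for individual trees: if $\mathcal T$ consists of $d$ edges that share a common $\ell$-set and are otherwise disjoint, then the same configuration with $2d-1$ edges is a host, by the pigeonhole principle. What is of interest is the worst tree. The following question comes from the paper of Letzter, Pokrovskiy and Yepremyan \cite{LPY}.

\begin{quote}
\emph{Let $r\ge 3$ and $1\le\ell\le r-1$. Do there exist $c=c(r,\ell)>0$ and $n_0=n_0(r,\ell)$ such that for every $n\ge n_0$ some $r$-uniform $\ell$-tree $\mathcal T$ of order at most $n$ satisfies $\hat r(\mathcal T)\ge c\,n^{\ell+1}$?}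
\end{quote}

There is a natural candidate for the worst tree. Take one edge, the core, and attach a linear number of otherwise disjoint edges at each of its $\ell$-subsets. In any copy of this tree, every $\ell$-subset of the core lies in $\Omega(n)$ edges of the host. A host with $o(n^{\ell+1})$ edges has only $o(n^{\ell})$ such $\ell$-sets, so they are sparse even on the $\Theta(n)$ vertices of a copy. One expects that most of the attached edges must then look different from the core, and that a coloring can detect the difference and give them the other color. This suggests the answer yes. The expectation is correct in the first cases one would try, and false in general.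

\begin{theorem}\label{thm:upper}
Let $\ell\ge 1$ and $r\ge 4\ell$. There is a constant $C=C(r,\ell)$ such that every $r$-uniform $\ell$-tree $\mathcal T$ of order $n$ satisfies $\hat r(\mathcal T)\le C\,n^{\ell/2+2}$.
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $r\ge 3$, and let either $\ell\in\{1,2\}$ or $r=\ell+1$. There are $c,n_0>0$ such that for all $n\ge n_0$ some $r$-uniform $\ell$-tree $\mathcal T$ of order at most $n$ satisfies $\hat r(\mathcal T)\ge c\,n^{\ell+1}$.
\end{theorem}

Since $\ell/2+2<\ell+1$ exactly when $\ell\ge 3$, Theorem~\ref{thm:upper} answers the question.

\begin{corollary}\label{cor:no}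
The answer to the question is no. For every $\ell\ge 3$ and $r\ge 4\ell$, for example for $\ell=3$ and $r=12$, the maximum of $\hat r(\mathcal T)$ over all $r$-uniform $\ell$-trees of order at most $n$ is $O(n^{\ell/2+2})=o(n^{\ell+1})$.
\end{corollary}

For $\ell=2$ and $r\ge 8$ both theorems apply and give the same exponent $3$. The cases $\ell\ge 3$, $\ell+2\le r<4\ell$ are not decided here.

Section~\ref{sec:tools} collects the tools and uses them to give a short proof of the bound $O(n^{\ell+1})$, which is the model for the main construction. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}; the proof of Theorem~\ref{thm:upper} does not depend on it. Section~\ref{sec:host} defines the host for Theorem~\ref{thm:upper} and shows how it accommodates the candidate tree above. Sections~\ref{sec:types}--\ref{sec:classes} prepare the coloring and the tree, and Section~\ref{sec:embed} carries out the embedding.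

\section{Tools, and the bound $n^{\ell+1}$}\label{sec:tools}

We write $[k]=\{1,\dots,k\}$, and $\mathbb F_q$ for the field with $q$ elements, $q$ prime.

\subsection{The tree of edges}

Let $\mathcal T$ be an $r$-uniform $\ell$-tree of order $n$ with edges $e_1,\dots,e_m$ in an order as in the definition. For $e=e_i$ put
\[
S(e)=e\cap\bigcup_{j<i}e_j,\qquad X(e)=e\setminus S(e).
\]
Then $|S(e)|\le\ell$ and $S(e_1)=\emptyset$. The vertices of $X(e)$ are \emph{new in $e$}. The sets $X(e)$ are nonempty, because $r>\ell$, and they partition the vertex set $V(\mathcal T)$; hence $m\le n$. For $e\ne e_1$ fix an earlier edge $p(e)\supseteq S(e)$, the \emph{parent} of $e$; then $S(e)=e\cap p(e)$. Joining each edge to its parent gives a tree $\tau$ whose nodes are the edges of $\mathcal T$, rooted at $e_1$. We count a node among its own ancestors and descendants, and the \emph{top} of a subtree is its node closest to the root.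

\begin{lemma}\label{lem:subtree}
For every vertex $v$ of $\mathcal T$, the edges containing $v$ form a subtree of $\tau$ whose top is the edge in which $v$ is new. In particular, if two edges contain $v$, then so does every edge on the path between them in $\tau$.
\end{lemma}

\begin{proof}
If $v\in e$ and $v$ is not new in $e$, then $v\in S(e)\subseteq p(e)$. Passing to parents lowers the index, so starting from any edge containing $v$ we climb through edges containing $v$ until we reach the unique edge in which $v$ is new.
\end{proof}

\subsection{Three standard facts and a cleaning lemma}

\begin{itemize}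
\item[(R)] \emph{Ramsey's theorem.} For all $r,k,s$ there is an $a$ such that every coloring of the $r$-subsets of $[a]$ with $k$ colors admits a \emph{homogeneous} $s$-set, that is, a set $Y\subseteq[a]$ of size $s$ all of whose $r$-subsets have the same color.
\item[(B)] \emph{Bertrand's postulate.} For every integer $N\ge1$ there is a prime $q$ with $N<q\le 2N$.
\item[(L)] \emph{Lagrange interpolation.} If $0\le k\le D+1$, then exactly $q^{D+1-k}$ polynomials over $\mathbb F_q$ of degree at most $D$ take prescribed values at $k$ given distinct points. (Evaluation at the $k$ points is a surjective linear map $\mathbb F_q^{D+1}\to\mathbb F_q^{k}$.)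
\end{itemize}

A graph with many edges has a subgraph of large minimum degree, found by deleting vertices of small degree one at a time. The next lemma is the same argument for several notions of degree at once.

\begin{lemma}[Cleaning]\label{lem:clean}
Let $\Omega$ be a finite set, let $\psi_i\colon\Omega\to D_i$ $(i\in[L])$ be maps to finite sets, let $\delta>0$, and let $\mathcal F_0\subseteq\Omega$ satisfy $|\mathcal F_0|>L\delta|\Omega|$. Then there is a nonempty $\mathcal F\subseteq\mathcal F_0$ such that for every $\omega\in\mathcal F$ and every $i$,
\[
|\{\omega'\in\mathcal F:\psi_i(\omega')=\psi_i(\omega)\}|\ \ge\ \delta\,|\Omega|/|D_i| .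
\]
\end{lemma}

\begin{proof}
Start with $\mathcal F=\mathcal F_0$. As long as there are $i$ and $d\in D_i$ such that $\mathcal F\cap\psi_i^{-1}(d)$ is nonempty and has fewer than $\delta|\Omega|/|D_i|$ elements, delete these elements from $\mathcal F$. A pair $(i,d)$ is used at most once, since afterwards $\mathcal F\cap\psi_i^{-1}(d)$ is empty. So at most $\sum_i|D_i|\cdot\delta|\Omega|/|D_i|=L\delta|\Omega|<|\mathcal F_0|$ elements are deleted, and the final $\mathcal F$ has the required property.
\end{proof}

\subsection{A polynomial host with $O(n^{\ell+1})$ edges}

To embed an $\ell$-tree greedily, we want a host in which a set of at most $\ell$ vertices of an edge extends to an edge in many ways, while any further vertex lies in only a small fraction of these extensions. Graphs of polynomials of degree at most $\ell$ have exactly this property. We prove the bound quoted in the introduction in this way, because the proof of Theorem~\ref{thm:upper} refines each step.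

\begin{proposition}\label{prop:warm}
Let $1\le\ell\le r-1$. Every $r$-uniform $\ell$-tree $\mathcal T$ of order $n$ satisfies $\hat r(\mathcal T)\le(2^{r+3}n)^{\ell+1}$.
\end{proposition}

\begin{proof}
Let $\delta=2^{-r-2}$, and by (B) let $q$ be a prime with $n/\delta<q\le 2n/\delta$. Fix distinct $y_1,\dots,y_r\in\mathbb F_q$. Let $\Omega$ be the set of polynomials of degree at most $\ell$, and let $G$ have vertex set $[r]\times\mathbb F_q$ and edges $C(g)=\{(j,g(y_j)):j\in[r]\}$ for $g\in\Omega$. Then $e(G)\le q^{\ell+1}$. We call $j$ the position of $(j,\xi)$.

Color the edges of $G$. For one of the colors, say red, the set $\mathcal F_0$ of all $g$ with $C(g)$ red has at least $|\Omega|/2$ elements. Apply Lemma~\ref{lem:clean} to the maps $g\mapsto(g(y_j))_{j\in P}\in\mathbb F_q^{P}$, one for each $P\subseteq[r]$ with $|P|\le\ell$; there are $L\le 2^r$ of them and $L\delta\le1/4$. In the resulting $\mathcal F$, for every $g\in\mathcal F$ and every such $P$ at least $\delta q^{\ell+1-|P|}$ polynomials $g'\in\mathcal F$ agree with $g$ at all $y_j$, $j\in P$.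

We map the edges of $\mathcal T$ in order onto edges $C(g_e)$, $g_e\in\mathcal F$, by an injection $\varphi$. Map $e_1$ onto any $C(g)$ with $g\in\mathcal F$. Let $e\ne e_1$, let $g=g_{p(e)}$, and let $P$ be the set of positions of $\varphi(S(e))\subseteq C(g)$. At least $\delta q^{\ell+1-|P|}$ candidates $g'\in\mathcal F$ satisfy $\varphi(S(e))\subseteq C(g')$. A vertex already used by $\varphi$ whose position is outside $P$ lies in $C(g')$ for at most $q^{\ell-|P|}$ candidates, by (L) with $|P|+1\le\ell+1$ points. Since $nq^{\ell-|P|}<\delta q^{\ell+1-|P|}$, for some candidate $g'$ all vertices of $C(g')$ with positions outside $P$ are unused. Put $g_e=g'$ and map $X(e)$ bijectively onto these $r-|P|$ vertices. The result is a red copy of $\mathcal T$.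
\end{proof}

This host is wasteful in one respect. Every $\ell$-subset of every edge has about $n$ extensions, although in a tree with at most $n$ edges at most $\sqrt n$ edges can have $\sqrt n$ or more children. Section~\ref{sec:host} exploits this. First we see that in some cases the waste cannot be avoided.

\section{Lower bounds from the spiked edge}\label{sec:lower}

For $d\ge1$ the \emph{spiked edge} $\mathcal T_d$ consists of a \emph{core} edge $e_0$ and, for each $\ell$-subset $S\subset e_0$, of $d$ \emph{petals} $S\cup X$, where the sets $X$ have size $r-\ell$, are disjoint from $e_0$, and are pairwise disjoint over all petals. With the core listed first, each petal meets the earlier edges in $S\subset e_0$, so $\mathcal T_d$ is an $\ell$-tree. Its order is $r+dD$ with $D=(r-\ell)\binom r\ell$.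

\begin{proposition}\label{prop:spiked}
Let $r\ge3$, let $\ell\in\{1,2\}$ or $r=\ell+1$, let $d\ge1$ and put $\theta=d\,2^{-\ell}$. Then
\[
\hat r(\mathcal T_d)\ \ge\ \frac{d\,\theta^{\ell}}{\ell!\binom r\ell}.
\]
\end{proposition}

Theorem~\ref{thm:lower} follows: for $n\ge 2(r+D)$ take $d=\lfloor (n-r)/D\rfloor$. Then $\mathcal T_d$ has order at most $n$, and $d\ge (n-r-D)/D\ge n/(2D)$, so the bound is at least $c\,n^{\ell+1}$ with $c=c(r,\ell)>0$.

For the rest of the section let $G$ be an $r$-uniform hypergraph with
\begin{equation}\label{eq:few}
e(G)<\frac{d\,\theta^\ell}{\ell!\binom r\ell}.
\end{equation}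
We must color $G$ with no monochromatic $\mathcal T_d$. The next subsection applies to all $\ell<r$.

\subsection{High sets and clean petals}

Call an $\ell$-set of vertices \emph{high} if it lies in at least $d$ edges of $G$. For $\ell=1$, \eqref{eq:few} leaves fewer than $\theta$ high vertices, too few to meet all $d$ petals at a vertex. For $\ell\ge2$ the high $\ell$-sets may be much more numerous than $d$, and we need to express their sparsity as a statement about single vertices. We do this by a downward recursion. For $i=\ell-1,\dots,1$, call an $i$-set $B$ \emph{high} if $B\cup\{x\}$ is high for at least $\theta$ vertices $x\notin B$. A set of size at most $\ell$ that is not high is \emph{low}, and we declare $\emptyset$ low. A vertex is high or low according to the $1$-set it forms.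

\begin{lemma}\label{lem:star}
If $B$ is low and $0\le|B|\le\ell-1$, then $B\cup\{x\}$ is high for fewer than $\theta$ vertices $x\notin B$.
\end{lemma}

\begin{proof}
For $B\neq\emptyset$ this is the definition. For $B=\emptyset$ we must bound the number of high vertices. Let $N_i$ be the number of high $i$-sets. Counting pairs (high $\ell$-set, edge containing it) gives $N_\ell\,d\le\binom r\ell e(G)$. Counting pairs $B\subset B'$ of high sets of sizes $i$ and $i+1$ gives $N_i\theta\le(i+1)N_{i+1}$ for $1\le i\le\ell-1$. Therefore $N_1\le \ell!\,N_\ell/\theta^{\ell-1}\le\ell!\binom r\ell e(G)/(d\,\theta^{\ell-1})<\theta$ by \eqref{eq:few}.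
\end{proof}

Let $S$ be an $\ell$-set. A vertex $x\notin S$ is \emph{exceptional for $S$} if $B\cup\{x\}$ is high for some low $B\subsetneq S$. By Lemma~\ref{lem:star} there are fewer than $2^\ell\theta=d$ exceptional vertices for $S$. A \emph{clean petal at $S$} is an edge $S\cup X$ of $G$, with $X\cap S=\emptyset$, such that $X$ contains no exceptional vertex for $S$. Taking $B=\emptyset$, we see that all vertices of $X$ are then low. Finally, an edge of $G$ is \emph{full} if all its $\ell$-subsets are high.

\begin{lemma}\label{lem:reduce}
Suppose the edges of $G$ are colored so that every full edge $e$ has an $\ell$-subset $S$ such that every clean petal at $S$ has a color different from that of $e$. Then $G$ contains no monochromatic copy of $\mathcal T_d$.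
\end{lemma}

\begin{proof}
Take a copy of $\mathcal T_d$ with core $e$. Each $\ell$-subset of $e$ lies in $d$ petals of the copy, so $e$ is full. Let $S\subset e$ be as in the hypothesis. The $d$ petals of the copy at $S$ have disjoint sets $X$, and fewer than $d$ vertices are exceptional for $S$, so one of these petals is clean. Its color differs from that of $e$.
\end{proof}

\subsection{The colorings}

We use the colors $0$ and $1$ and verify the hypothesis of Lemma~\ref{lem:reduce} in each case of Proposition~\ref{prop:spiked}.

\medskip\noindent\emph{The case $\ell=1$.} Give full edges color $1$ and all other edges color $0$. A clean petal contains a low vertex, since $X\ne\emptyset$, so it is not full and has color $0$. Any vertex of a full edge serves as $S$.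

\medskip
For $\ell\ge2$ the definition does not prevent a clean petal from being full, because it puts no condition on $B\cup\{x\}$ when $B$ is high. Instead we color by the parity of a quantity that changes by one when we pass from $e$ to a clean petal at a well-chosen $S$.

\medskip\noindent\emph{The case $r=\ell+1$.} Let $\sigma(e)$ be the maximum size of a set $Z\subseteq e$ that contains no high set ($Z=\emptyset$ qualifies), and color $e$ by the parity of $\sigma(e)$. Let $e$ be full. Then $\sigma(e)\le\ell-1$. Take $Z\subset e$ attaining $\sigma(e)$ and an $\ell$-set $S$ with $Z\subset S\subset e$, and let $S\cup\{x\}$ be a clean petal. Every $B\subseteq Z$ is low and is a proper subset of $S$, so $B\cup\{x\}$ is low. Hence $Z\cup\{x\}$ contains no high set, and $\sigma(S\cup\{x\})\ge\sigma(e)+1$. Conversely, if $Z'\subseteq S\cup\{x\}$ contains no high set, then neither does $Z'\setminus\{x\}\subseteq e$, so $|Z'|\le\sigma(e)+1$. Thus $\sigma(S\cup\{x\})=\sigma(e)+1$ and the colors differ.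

\medskip\noindent\emph{The case $\ell=2$, $r\ge3$.} Let $\eta(e)$ be the number of high vertices of $e$. For a clean petal at $S$, $\eta$ is the number of high vertices of $S$, which we can control through the choice of $S$. If $\eta(e)\ge1$, color $e$ by the parity of $\min(\eta(e),3)$. If $\eta(e)=0$, give $e$ color $1$ if it is full and color $0$ otherwise. Let $e$ be full.
\begin{itemize}
\item If $\eta(e)\ge3$, then $e$ has color $1$. Let $S$ consist of two high vertices. Clean petals at $S$ have $\eta=2$ and color $0$.
\item If $\eta(e)=2$, then $e$ has color $0$. Let $S$ consist of a high and a low vertex; the latter exists as $r\ge3$. Clean petals at $S$ have $\eta=1$ and color $1$.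
\item If $\eta(e)\le1$, then $e$ has color $1$. Let $S$ consist of two low vertices, which exist as $r\ge3$. A clean petal $S\cup X$ has $\eta=0$. For $y\in S$ and $x\in X$ the pair $\{y,x\}$ is low, because $\{y\}\subsetneq S$ is low and $x$ is not exceptional. So the petal is not full and has color $0$.
\end{itemize}
This proves Proposition~\ref{prop:spiked} and Theorem~\ref{thm:lower}. \hfill$\square$

\medskip
Cleanness only concerns sets with a single vertex in $X$. It says nothing about two or more new vertices taken together, and this is the freedom that the host of the next section uses when $r-\ell$ is large.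

\section{A host with two scales}\label{sec:host}

We now turn to Theorem~\ref{thm:upper}. The plan is to work over a field of order $q\approx\sqrt n$. The host of Proposition~\ref{prop:warm} over such a field has only $q^{\ell+1}$ edges, but it can hold only $O(q)$ vertices of $\mathcal T$. So we use about $q$ such hosts, called layers, that overlap in a common part. We shall cut $\mathcal T$ into a set $A$ of $O(\sqrt n)$ vertices, which goes into the common part, and pieces of size $O(\sqrt n)$ attached to $A$, each of which goes into one layer. A second polynomial selects the layer.

\subsection{Definition of the host}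

Let $a,b\ge1$ be integers and $q\ge ab$ a prime. Fix distinct $x_1,\dots,x_b\in\mathbb F_q$ and distinct $y_\pi\in\mathbb F_q$ for $\pi\in[b]\times[a]$. The hypergraph $G=G(a,b,q)$ has vertex set $[b]\times[a]\times\mathbb F_q\times\mathbb F_q$. The vertex $(t,j,\beta,\xi)$ has \emph{class} $t$ and \emph{position} $(t,j)$, and it lies in \emph{block} $\beta$ of class $t$. Let $\Omega$ be the set of pairs $(f,g)$ of polynomials over $\mathbb F_q$ with $\deg f\le2$ and $\deg g\le\ell$, so $|\Omega|=q^{\ell+4}$. For $(f,g)\in\Omega$ the \emph{cell}
\[
C(f,g)=\{(t,j,f(x_t),g(y_{(t,j)})):(t,j)\in[b]\times[a]\}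
\]
has exactly one vertex at each position. The edges of $G$ are all $r$-subsets of all cells, so
\begin{equation}\label{eq:edges}
e(G)\le\binom{ab}{r}q^{\ell+4}.
\end{equation}
The numbers $a,b$ will depend only on $r$ and $\ell$. The \emph{layer} of $f$ is the union of the blocks $f(x_t)$ of class $t$ over all $t\in[b]$; it has $abq$ vertices and contains all cells $C(f,g)$. We say that $g'$ \emph{agrees with $g$ on} a set $P$ of positions if $g'(y_\pi)=g(y_\pi)$ for all $\pi\in P$.

\begin{lemma}\label{lem:pencil}
Let $U\subseteq[b]$ with $|U|=2$, let $\beta_t\in\mathbb F_q$ for $t\in U$, and let $\Phi$ be the set of polynomials $f$ of degree at most $2$ with $f(x_t)=\beta_t$ for $t\in U$. Then $|\Phi|=q$, and distinct $f,f'\in\Phi$ satisfy $f(x_t)\ne f'(x_t)$ for all $t\notin U$.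
\end{lemma}

\begin{proof}
The count is (L). The nonzero polynomial $f-f'$ has degree at most $2$ and vanishes at the two points $x_t$, $t\in U$, so it has no other root.
\end{proof}

We call $\Phi$ a \emph{pencil}. Its $q$ layers share two blocks and are otherwise disjoint; see Figure~\ref{fig:pencil}. Let $S$ be an $\ell$-subset of a cell $C(f,g)$ with $f\in\Phi$, and count the pairs $(f',g')$ with $f'\in\Phi$ and $S\subseteq C(f',g')$. If $S$ has a vertex of a class outside $U$, then $f'=f$ and there are $q$ pairs. If $S$ lies in the two shared blocks, then $f'$ is free and there are $q^2\approx n$ pairs. These are the two scales.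

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=0.62cm]
\fill[gray!35] (1.68,1.62) rectangle (2.32,2.38);
\fill[gray!35] (2.68,1.62) rectangle (3.32,2.38);
\foreach \i in {1,...,5} {
  \foreach \k in {0,...,4} { \draw[gray] (\i-0.32,\k-0.38) rectangle (\i+0.32,\k+0.38); }
  \node at (\i,-1.1) {class $\i$};
}
\foreach \k in {0,...,4} { \node at (0.3,\k) {$\k$}; }
\draw[thick] (1,2)--(2,2)--(3,2)--(4,2)--(5,2);
\draw[thick,dashed] (1,4)--(2,2.2)--(3,2.2)--(4,4)--(5,3);
\draw[thick,dotted] (1,0)--(2,1.8)--(3,1.8)--(4,0)--(5,1);
\end{tikzpicture}
\caption{Three layers of a pencil, drawn for $q=5$, five classes and $x_t=t-1$. Each box is a block, and its row is the value $\beta\in\mathbb F_5$. A polynomial $f$ of degree at most $2$ selects block $f(x_t)$ in class $t$. The polynomials $2$ (solid), $2+(x-1)(x-2)$ (dashed) and $2-(x-1)(x-2)$ (dotted) all select the two shaded blocks, in classes $2$ and $3$, and no two of them share any other block.}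
\label{fig:pencil}
\end{figure}

\subsection{Types}

The construction has a price: a coloring can see the classes. For $z\in\mathbb Z_{\ge0}^b$ write $|z|=\sum_tz_t$ and $\operatorname{supp}z=\{t:z_t>0\}$, and let $\varepsilon_1,\dots,\varepsilon_b$ be the unit vectors; $\lambda\ge z$ means $\lambda_t\ge z_t$ for all $t$. A \emph{type} is a vector $c\in\mathbb Z_{\ge0}^b$ with $|c|=r$. An $r$-set whose elements have classes (positions, vertices of $G$, or vertices of $\mathcal T$ under a map $V(\mathcal T)\to[b]$) has type $c$ if exactly $c_t$ of its elements have class $t$. The types $r\varepsilon_t$ are \emph{pure}.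

Every coloring $\chi$ of the types is a candidate for coloring $G$, and Section~\ref{sec:types} shows that every coloring of $G$ can be reduced to one of this form. In our plan, edges inside $A$ have types supported on $U$, while the other edges have vertices outside $U$. So the types cannot all be equal, and we must choose $U$ and the classes of the vertices of $\mathcal T$, after seeing $\chi$, so that all types that occur have one color.

This also determines the degree of $f$. One class does not suffice for $A$: if pure types are red and all others blue, then an edge inside $A$ would be red, and an edge that meets $A$ without being contained in it would be blue. Two classes will suffice. Since $U$ depends on the coloring, $f$ must retain one degree of freedom after any two of its values are fixed, which means degree $2$. The two fixed values cost the factor $q^2\approx n$ in \eqref{eq:edges}.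

\subsection{The spiked edge, by hand}\label{sub:example}

Let $\mathcal T=\mathcal T_d$ be of order $n$, let $r\ge2\ell$, and let $A=e_0$ be the core. Assume that the color of an edge of $G$ is $\chi$ of its type. We look for a set $U$ of at most two classes and an assignment of classes, with $A$ in $U$ and all other vertices outside $U$, under which all edges of $\mathcal T_d$ have types of one color. Among any seven classes, four have pure types of the same color; say $\chi(r\varepsilon_t)$ is red for $t=1,2,3,4$.
\begin{itemize}
\item[(i)] Suppose $\chi(\ell\varepsilon_2+(r-\ell)\varepsilon_3)$ is red. Put the core in class $2$ and all other vertices in class $3$. All types are red.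
\item[(ii)] Suppose $\chi(\ell\varepsilon_1+\lambda)$ is red for some $\lambda$ supported on $\{2,3,4\}$ with $|\lambda|=r-\ell$. Put the core in class $1$ and distribute the new vertices of each petal according to $\lambda$. All types are red.
\item[(iii)] Suppose neither holds. Put $\ell$ vertices of the core in class $2$ and $r-\ell$ in class $3$; the core is blue since (i) fails. In each petal put $\ell$ new vertices in class $1$ and the other $r-2\ell$ in class $4$. A petal has exactly $\ell$ vertices in class $1$ and all others in classes $2,3,4$, so it is blue since (ii) fails.
\end{itemize}
For $\ell=3$ and $r=12$, case (iii) gives the core the type $(0,3,9,0)$ on classes $1,\dots,4$ and the petals the types $(3,i,3-i,6)$ with $0\le i\le3$. Case (iii) is the point of the argument: the failure of (ii) makes a whole family of types blue, and a petal with enough new vertices can be steered into this family whatever the classes of $S$ are.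

The embedding is now a count. Place the core in a cell $C(f_0,g_0)$ and let $\Phi$ be the pencil through the blocks of $f_0$ in $U$ (add an unused class if $|U|=1$). For a petal at $S$, any of the $q$ layers of $\Phi$ can be used, so we can spread the $n$ vertices evenly, $O(n/q)$ per layer. Within the chosen layer, $q$ polynomials $g'$ agree with $g_0$ on the positions of $S$, and by (L) a used vertex at another position excludes at most one of them. So $q$ equal to a large constant times $\sqrt n$ is enough.

\begin{remark}\label{rem:fail}
When $r=\ell+1\ge3$ no such assignment exists for the coloring $\chi(c)=$ parity of $|\operatorname{supp}c|$. The core has at least three vertices in at most two classes, so deleting a suitable vertex gives an $\ell$-set $S$ that meets the same classes as the core; a petal $S\cup\{x\}$, with $x$ in a class outside $U$, meets one class more. This matches the parity coloring in Section~\ref{sec:lower}.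
\end{remark}

For a general tree three things remain to be done: reduce an arbitrary coloring to a coloring of types while keeping a positive fraction of the extensions; find the set $A$; and assign classes when edges are glued along vertices outside $A$. From now on $\ell\ge1$, $r\ge4\ell$ and
\[
b=2\ell+5 .
\]

\section{From colorings of the host to colorings of types}\label{sec:types}

\begin{lemma}\label{lem:types}
There are $a\ge1$ and $\delta>0$, depending only on $r$ and $\ell$, with the following property. For every prime $q\ge ab$ and every red/blue coloring of $G(a,b,q)$ there are sets $J_1,\dots,J_b\subseteq[a]$ of size $r$, a red/blue coloring $\chi$ of the types, and a nonempty family $\mathcal F\subseteq\Omega$ such that, with $\Pi=\bigcup_t\{t\}\times J_t$, every $(f,g)\in\mathcal F$ satisfies: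
\begin{itemize}
\item[(a)] every $r$-subset of $C(f,g)$ with positions in $\Pi$ and type $c$ has color $\chi(c)$;
\item[(b)] for every $P\subseteq\Pi$ with $|P|\le\ell$, at least $\delta q^{\ell+1-|P|}$ polynomials $g'$ agree with $g$ on $P$ and satisfy $(f,g')\in\mathcal F$;
\item[(c)] for every such $P$ and every $2$-set $U\subseteq[b]$, at least $\delta q\cdot q^{\ell+1-|P|}$ pairs $(f',g')\in\mathcal F$ are such that $f'(x_t)=f(x_t)$ for $t\in U$ and $g'$ agrees with $g$ on $P$.
\end{itemize}
\end{lemma}

Property (b) will extend an embedding within a layer, and (c) will move it to another layer of a pencil.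

\begin{proof}
Let $k_0$ be the number of types. By (R) choose $a$ such that every coloring of the $r$-subsets of $[a]$ with $2^{k_0}$ colors has a homogeneous set of size $br$. Put
\[
\rho=2^{-\binom{ab}r},\qquad \delta=\frac{\rho}{2(1+b^2)2^{br}} .
\]

\emph{One pattern for many cells.} A cell has one vertex at each position, so each $(f,g)\in\Omega$ induces a red/blue coloring of the $r$-sets of positions. There are $1/\rho$ such colorings, so one of them, $\kappa$, is induced by all pairs in a family $\mathcal F_0$ with $|\mathcal F_0|\ge\rho|\Omega|$.

\emph{Homogenization.} Applying (R) to $\kappa$ directly would give a monochromatic set of positions, but possibly inside one class. We need $r$ positions in every class, and so we apply (R) to the second coordinates only. Given $j_1<\dots<j_r$ in $[a]$ and a type $c$, give class $1$ to the first $c_1$ of these numbers, class $2$ to the next $c_2$, and so on; this yields an $r$-set of positions of type $c$. Record its $\kappa$-color for each $c$. The record is one of $2^{k_0}$ possible colors of $\{j_1,\dots,j_r\}$. (If $b$ and $r$ were $2$, we would record the colors of $\{(1,j_1),(1,j_2)\}$, $\{(1,j_1),(2,j_2)\}$ and $\{(2,j_1),(2,j_2)\}$, but not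 that of $\{(2,j_1),(1,j_2)\}$; the choice of the $J_t$ below avoids sets of the last kind.) Let $Y\subseteq[a]$ be homogeneous of size $br$, and let $\chi(c)$ be the color recorded for $c$ by all $r$-subsets of $Y$. Let $J_1$ be the $r$ smallest elements of $Y$, $J_2$ the next $r$, and so on. Let $Q\subseteq\Pi$ be an $r$-set of type $c$. Its second coordinates are $r$ distinct elements of $Y$. Since the elements of $J_1$ precede those of $J_2$, and so on, the smallest $c_1$ of them come from positions of class $1$, the next $c_2$ from class $2$, and so on. So $Q$ is the set whose color was recorded for $c$, and $\kappa(Q)=\chi(c)$. This gives (a) for all pairs in $\mathcal F_0$.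

\emph{Cleaning.} Apply Lemma~\ref{lem:clean} to $\mathcal F_0\subseteq\Omega$ and the maps
\[
(f,g)\mapsto\bigl(f,(g(y_\pi))_{\pi\in P}\bigr),\qquad
(f,g)\mapsto\bigl((f(x_t))_{t\in U},(g(y_\pi))_{\pi\in P}\bigr)
\]
for all $P$ and $U$ as in (b) and (c). Their number $L$ is at most $(1+b^2)2^{br}$, so $L\delta\le\rho/2<\rho$. The target sets have sizes $q^{3+|P|}$ and $q^{2+|P|}$, and $|\Omega|=q^{\ell+4}$, so the lower bounds of Lemma~\ref{lem:clean} are those in (b) and (c).
\end{proof}

\section{Decomposing the tree}\label{sec:decomp}

Let $\mathcal T$ be an $r$-uniform $\ell$-tree of order $n$, with $S(e)$, $X(e)$, $p(e)$ and $\tau$ as in Section~\ref{sec:tools}. We mark $O(\sqrt n)$ edges whose removal cuts $\tau$ into small components, and let $A$ be their union. Small components are not enough. An unmarked edge with $r$ marked children, each sharing a different vertex with it, would be contained in $A$, whereas the assignment of classes needs every unmarked edge to have many new vertices outside $A$. We therefore also ensure that each component has at most one marked node hanging below it. A \emph{marked child} of a component $K$ is a marked node whose parent lies in $K$.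

\begin{lemma}\label{lem:mark}
There is a set $M$ of nodes of $\tau$, called \emph{marked}, with $e_1\in M$ and $|M|\le3\sqrt n$, such that every component of $\tau-M$ has fewer than $\sqrt n$ nodes and at most one marked child.
\end{lemma}

\begin{proof}
Let $h=\lceil\sqrt n\,\rceil$. Process the nodes in order of decreasing index, so that children come before parents. Define $\mu(e)=1+\sum\mu(e')$, the sum over the children $e'$ of $e$ that are not in $M_0$, and put $e$ into $M_0$ if and only if $\mu(e)\ge h$. By induction, $\mu(e)=|W(e)|$, where $W(e)$ is the set of descendants of $e$ that can be reached from $e$ without entering a node of $M_0$ other than $e$. For distinct $e\in M_0$ the sets $W(e)$ are disjoint, because a node of $W(e)$ has $e$ as its nearest ancestor in $M_0$. Hence $|M_0|\le m/h\le\sqrt n$. A component of $\tau-M_0$ with top $e$ equals $W(e)$ and has at most $h-1<\sqrt n$ nodes.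

Let $M_1=M_0\cup\{e_1\}$, and let $M\supseteq M_1$ be the set of lowest common ancestors $\operatorname{lca}(Z)$ of nonempty sets $Z\subseteq M_1$. The common ancestors of $Z$ are the ancestors of $\operatorname{lca}(Z)$, so $\operatorname{lca}(\operatorname{lca}(Z),\operatorname{lca}(Z'))=\operatorname{lca}(Z\cup Z')$, and $M$ is closed under taking lowest common ancestors. To bound $|M|$, list $M_1$ in depth-first order, in which the descendants of each node of $\tau$ are consecutive. Let $v=\operatorname{lca}(Z)\notin M_1$. The elements of $M_1$ that are descendants of $v$ form an interval of the list, none of them is $v$, and they are not all descendants of the same child of $v$. So two consecutive ones descend from different children, and $v$ is their lowest common ancestor. Therefore $|M|\le|M_1|+(|M_1|-1)\le2|M_0|+1\le3\sqrt n$. Components of $\tau-M$ are contained in components of $\tau-M_0$, so they have fewer than $\sqrt n$ nodes.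

Suppose a component $K$ of $\tau-M$ has marked children $g\ne g'$. The path between $p(g)$ and $p(g')$ lies in $K$. If $g$ is an ancestor of $g'$, this path passes through $g$, so $g\in K$; the same applies with $g,g'$ exchanged. If neither is an ancestor of the other, then $\operatorname{lca}(g,g')=\operatorname{lca}(p(g),p(g'))$ lies on this path and belongs to $M$. In each case $K$ contains a marked node, a contradiction.
\end{proof}

Fix $M$ and let $A$ be the union of the marked edges, so
\begin{equation}\label{eq:A}
|A|\le3r\sqrt n .
\end{equation}
For a component $K$ of $\tau-M$ with top $e_K$, the parent $e_K^+=p(e_K)$ exists, because the root is marked, and it is marked. Let $e_K^-$ be the marked child of $K$ if there is one, and read $S(e_K^-)$ as $\emptyset$ otherwise.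

\begin{lemma}\label{lem:unmarked}
Every unmarked edge $e$ satisfies
\begin{align}
|e\cap A|+|S(e)\setminus A|&\le2\ell,\label{eq:inherit}\\
|X(e)\setminus A|&\ge r-2\ell\ge2\ell.\label{eq:free}
\end{align}
\end{lemma}

\begin{proof}
Let $e$ lie in the component $K$, and let $v\in X(e)\cap A$. Then $v$ lies in a marked edge, which by Lemma~\ref{lem:subtree} is a descendant of $e$, and $v$ lies in all edges of the path from $e$ down to it. The first marked node on this path has its parent in $K$, so it is $e_K^-$, and $v\in e_K^-\cap p(e_K^-)=S(e_K^-)$. Hence $|X(e)\cap A|\le\ell$. Now
\[
|e\cap A|+|S(e)\setminus A|=|X(e)\cap A|+|S(e)\cap A|+|S(e)\setminus A|=|X(e)\cap A|+|S(e)|\le2\ell,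
\]
and $|X(e)\setminus A|=r-|S(e)|-|X(e)\cap A|\ge r-2\ell$.
\end{proof}

An edge may move to a new layer of the pencil only if the set along which it is glued lies in the shared blocks; otherwise it must stay in the layer of its parent. This dictates the pieces. An unmarked edge $e$ is a \emph{starter} if $S(e)\subseteq A$, and each starter begins a \emph{group}. If $e$ is unmarked and not a starter, then $p(e)$ contains a vertex outside $A$, so $p(e)$ is unmarked, and $e$ joins the group of $p(e)$. The groups partition the unmarked edges, and the starter of a group is its earliest edge.

\begin{lemma}\label{lem:groups}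
For every vertex $v\notin A$, all edges containing $v$ lie in the same group. Thus $V(\mathcal T)\setminus A$ is partitioned among the groups, and each group receives at most $r\sqrt n$ vertices.
\end{lemma}

\begin{proof}
The edges containing $v$ are unmarked and form a subtree by Lemma~\ref{lem:subtree}. Each of them other than the top has $v\in S(e)\setminus A$, so it lies in the group of its parent, which also contains $v$. Hence all lie in the group of the top. A group is a connected subgraph of $\tau-M$, so it has fewer than $\sqrt n$ edges.
\end{proof}

\section{Assigning classes}\label{sec:classes}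

\begin{lemma}\label{lem:classes}
For every red/blue coloring $\chi$ of the types there are a $2$-set $U\subseteq[b]$ and a map $\gamma\colon V(\mathcal T)\to[b]$ such that $\gamma(v)\in U$ if and only if $v\in A$, and the types under $\gamma$ of all edges of $\mathcal T$ have the same $\chi$-color.
\end{lemma}

Compared with the spiked edge there are two new features. The number $s=|e\cap A|$ varies with the unmarked edge $e$, and $e$ inherits from its parent vertices outside $A$ whose classes, recorded by a vector $z$, are already fixed. By \eqref{eq:inherit}, $s+|z|\le2\ell$, and $|z|\le\ell$. Either every such state $(s,z)$ can be completed to a red type, or some state has only blue completions; in the latter case we steer every unmarked edge into that state.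

\begin{proof}
Since $b=2(\ell+3)-1$, there is $I\subseteq[b]$ with $|I|=\ell+3$ such that the pure types $r\varepsilon_t$, $t\in I$, have the same color; by symmetry let it be red. Fix $o\in[b]\setminus I$, a spare class that receives no vertex and only serves to make $|U|=2$. Fix $u\in I$ and put $I'=I\setminus\{u\}$, so $|I'|=\ell+2$. A \emph{state} is a pair $(s,z)$ of an integer $s\ge0$ and a vector $z\in\mathbb Z_{\ge0}^b$ supported on $I'$ with $|z|\le\ell$ and $s+|z|\le2\ell$. A \emph{completion} of $(s,z)$ is a type $s\varepsilon_u+\lambda$ with $\lambda$ supported on $I'$ and $\lambda\ge z$. One of the following three cases holds.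

\medskip\noindent\emph{Case 1: there are distinct $u_1,u_2\in I$ such that $\chi(s\varepsilon_{u_1}+(r-s)\varepsilon_{u_2})$ is red for all $1\le s\le2\ell$.} Let $U=\{u_1,o\}$. Put $A$ in class $u_1$ and all other vertices in class $u_2$. A marked edge has the red type $r\varepsilon_{u_1}$. An unmarked edge has type $s\varepsilon_{u_1}+(r-s)\varepsilon_{u_2}$ with $0\le s\le2\ell$ by \eqref{eq:inherit}, which is red by assumption if $s\ge1$ and because $u_2\in I$ if $s=0$.

\medskip\noindent\emph{Case 2: every state has a red completion.} Let $U=\{u,o\}$ and put $A$ in class $u$, so marked edges have the red type $r\varepsilon_u$. We process the unmarked edges in order and give the vertices of $X(e)\setminus A$ classes in $I'$. Let $e$ be unmarked, let $s=|e\cap A|$, and let $z_t$ be the number of vertices of $S(e)\setminus A$ in class $t$. By \eqref{eq:inherit}, $(s,z)$ is a state; let $s\varepsilon_u+\lambda$ be a red completion. Since $e$ is the disjoint union of $e\cap A$, $S(e)\setminus A$ and $X(e)\setminus A$, we have $|X(e)\setminus A|=r-s-|z|=|\lambda-z|$. Put $\lambda_t-z_t$ of these vertices in class $t$ for each $t\in I'$. Then $e$ has type $s\varepsilon_u+\lambda$.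

\medskip\noindent\emph{Case 3: Case 1 fails, and some state $(s,z)$ has only blue completions.} Fix this state. As $|\operatorname{supp}z|\le\ell$ and $|I'|=\ell+2\ge3$, we can choose distinct $u_1,u_2\in I'\setminus\operatorname{supp}z$ and $w\in I'\setminus\{u_1,u_2\}$. Since Case 1 fails for $u_1,u_2$, there is $k$ with $1\le k\le2\ell$ such that $c^*=k\varepsilon_{u_1}+(r-k)\varepsilon_{u_2}$ is blue. Let $U=\{u_1,u_2\}$. We process all edges in order and assign classes to their new vertices so that
\begin{itemize}
\item[(i)] vertices of $A$ get classes in $U$, and other vertices get classes in $\{u,w\}\cup\operatorname{supp}z$, which is disjoint from $U$;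
\item[(ii)] every marked edge has type $c^*$;
\item[(iii)] every unmarked edge has exactly $s$ vertices in class $u$ and at least $z_t$ in class $t$ for each $t$;
\item[(iv)] every vertex in class $u_1$ is new in a marked edge.
\end{itemize}
This suffices: by (i) all classes used other than $u$ lie in $I'$, so by (iii) the type of an unmarked edge is a completion of $(s,z)$, which is blue, and marked edges are blue by (ii).

Let $e$ be unmarked, and let $s'$ be the number of vertices of $S(e)$ in class $u$. The parent $p(e)\supseteq S(e)$ has $s$ vertices in class $u$ if it is unmarked and none if it is marked, so $s'\le s$. Put $X(e)\cap A$ in class $u_2$. Of the vertices of $X(e)\setminus A$ put $s-s'$ in class $u$, $z_t$ in class $t$ for each $t\in\operatorname{supp}z$, and the rest in class $w$. There are enough of them, since $s-s'+|z|\le2\ell\le|X(e)\setminus A|$ by \eqref{eq:free}.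

Let $e$ be marked. Then $S(e)\subseteq A$; let $k'$ and $k''$ be its numbers of vertices in classes $u_1$ and $u_2$, so $k'+k''=|S(e)|$ by (i). If $k'\le k$ and $k''\le r-k$, we put $k-k'$ new vertices in class $u_1$ and $r-k-k''$ in class $u_2$; these numbers add up to $|X(e)|$, and $e$ has type $c^*$. The second inequality holds because $k''\le\ell\le r-2\ell\le r-k$. The first needs an argument, as $k$ may be as small as $1$; it is the reason for (iv). If $e=e_1$, then $k'=0$. If $p(e)$ is marked, it contains $S(e)$ and has exactly $k$ vertices in class $u_1$. Otherwise $p(e)$ lies in a component $K$ of $\tau-M$. Let $v\in S(e)$ have class $u_1$. By (iv), $v$ is new in a marked edge, which by Lemma~\ref{lem:subtree} is an ancestor of $p(e)$, and all edges on the path from it down to $p(e)$ contain $v$. This path starts outside $K$ and can enter $K$ only through $e_K^+$, so $v\in e_K^+$. The marked edge $e_K^+$ precedes $e$ and has exactly $k$ vertices in class $u_1$, so $k'\le k$.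
\end{proof}

\begin{remark}
The full strength of $r\ge4\ell$ is used only for unmarked edges in Case 3: such an edge loses up to $\ell$ vertices to its parent and up to $\ell$ to the marked child of its component, and needs up to $2\ell$ further vertices to reach the state $(s,z)$. Remark~\ref{rem:fail} shows that Lemma~\ref{lem:classes} fails for $r=\ell+1\ge3$.
\end{remark}

\section{The embedding}\label{sec:embed}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $a,\delta$ be as in Lemma~\ref{lem:types}, put $q_0=\lceil\max(32r\sqrt n/\delta,\,ab)\rceil$, and by (B) let $q$ be a prime with $q_0<q\le2q_0$. Let $G=G(a,b,q)$. Since $q_0\le(32r/\delta+ab+1)\sqrt n$, the bound \eqref{eq:edges} gives $e(G)\le Cn^{\ell/2+2}$ with $C=C(r,\ell)$. We show $G\longrightarrow\mathcal T$. We shall use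
\begin{equation}\label{eq:q}
4r\sqrt n\le\frac{\delta q}8\qquad\text{and}\qquad\frac{8n}{\delta q}<\frac{\delta q}2,
\end{equation}
both of which follow from $\delta q\ge32r\sqrt n$.

Fix a red/blue coloring of $G$. Take $\Pi$, $\chi$, $\mathcal F$ from Lemma~\ref{lem:types}, and then $U$, $\gamma$ from Lemma~\ref{lem:classes}. Fix $(f_*,g_*)\in\mathcal F$, and let $\Phi$ be the pencil of all $f$ of degree at most $2$ with $f(x_t)=f_*(x_t)$ for $t\in U$. We embed the edges of $\mathcal T$ in order by an injection $\varphi$, choosing pairs $(f_e,g_e)\in\mathcal F$ with $f_e\in\Phi$. When the starter of a group is embedded, the group is assigned to a polynomial of $\Phi$. The \emph{load} of $f\in\Phi$ is the total number of vertices outside $A$, embedded or not, that belong to groups assigned to $f$ so far. It bounds the number of vertices outside $A$ in the layer of $f$, and must be kept of order $q$. We maintain the following.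
\begin{itemize}
\item[(E1)] $\varphi(e)\subseteq C(f_e,g_e)$ for each embedded $e$, and each $\varphi(v)$ has position in $\Pi$ and class $\gamma(v)$.
\item[(E2)] If $e$ is embedded and unmarked, then its group is assigned to $f_e$.
\item[(E3)] Every $f\in\Phi$ has load at most $\delta q/8+r\sqrt n$.
\end{itemize}

\emph{Start.} The edge $e_1$ is marked. Put $(f_{e_1},g_{e_1})=(f_*,g_*)$ and map $e_1$ to vertices of $C(f_*,g_*)$ at distinct positions of $\Pi$ in the classes given by $\gamma$. This is possible as $\Pi$ has $r$ positions in each class.

\emph{Step.} Let $e\ne e_1$, with all earlier edges embedded. Let $(f,g)=(f_{p(e)},g_{p(e)})$, and let $P\subseteq\Pi$ be the set of positions of $\varphi(S(e))\subseteq C(f,g)$. A cell has one vertex at each position, so $|P|=|S(e)|\le\ell$. Put $N=q^{\ell+1-|P|}$; by (L) this is the number of polynomials of degree at most $\ell$ that agree with $g$ on $P$. Choose distinct positions $\pi(v)\in\Pi\setminus P$ of class $\gamma(v)$ for $v\in X(e)$. This is possible: if $e$ has type $c$, then in class $t$ the vertices of $S(e)$ and $X(e)$ together need $c_t\le r=|J_t|$ positions.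

\emph{Choosing the layer.} We choose $f_e\in\Phi$ so that there are at least $\delta N/2$ \emph{candidates}, meaning polynomials $g'$ that agree with $g$ on $P$ and satisfy $(f_e,g')\in\mathcal F$ and $\varphi(S(e))\subseteq C(f_e,g')$.

If $e$ is marked, or unmarked and not a starter, put $f_e=f$. In the second case $p(e)$ is in the group of $e$, so (E2) holds. Lemma~\ref{lem:types}(b) gives at least $\delta N$ polynomials $g'$ that agree with $g$ on $P$ and have $(f,g')\in\mathcal F$. The cells $C(f,g')$ and $C(f,g)$ have the same vertices at positions in $P$, so these $g'$ are candidates.

Let $e$ be a starter. Then $S(e)\subseteq A$, so all positions in $P$ have classes in $U$. By Lemma~\ref{lem:types}(c) there are at least $\delta qN$ pairs $(f',g')\in\mathcal F$ with $f'\in\Phi$ and $g'$ agreeing with $g$ on $P$. For these, $C(f',g')$ and $C(f,g)$ have the same vertices at positions in $P$, because $f'$ and $f$ select the same blocks in the classes of $U$. Call $f'\in\Phi$ \emph{rich} if it occurs in at least $\delta N/2$ of these pairs. Each $f'$ occurs in at most $N$ pairs and $|\Phi|=q$, so if $R$ polynomials are rich, then $\delta qN\le RN+q\,\delta N/2$, that is, $R\ge\delta q/2$. The loads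 sum to at most $n$ by Lemma~\ref{lem:groups}, so fewer than $8n/(\delta q)$ polynomials have load above $\delta q/8$. By \eqref{eq:q} some rich $f'$ has load at most $\delta q/8$. Put $f_e=f'$ and assign the group of $e$ to it. The load grows by at most $r\sqrt n$ by Lemma~\ref{lem:groups}, so (E3) persists.

\emph{Choosing the cell.} Call a used vertex of $G$, that is, a vertex in the current image of $\varphi$, \emph{relevant} if its position is $\pi(v)$ for some $v\in X(e)$ and it lies in the layer of $f_e$. Let $\varphi(v')$ be relevant, of class $t$. If $t\in U$, then $v'\in A$. If $t\notin U$, then $v'\notin A$, and $v'$ is new in an earlier unmarked edge $e'$. Since $\varphi(v')\in C(f_{e'},g_{e'})$ lies in block $f_{e'}(x_t)$ and also in block $f_e(x_t)$ of class $t$, Lemma~\ref{lem:pencil} gives $f_{e'}=f_e$. By (E2), $v'$ belongs to a group assigned to $f_e$. By \eqref{eq:A}, (E3) and \eqref{eq:q}, the number of relevant vertices is at most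
\[
3r\sqrt n+\frac{\delta q}8+r\sqrt n\le\frac{\delta q}4 .
\]
A relevant vertex has its position outside $P$, so if it lies in $C(f_e,g')$ for a candidate $g'$, then $g'$ is prescribed at $|P|+1\le\ell+1$ distinct points; by (L) this happens for at most $N/q$ candidates. Since $(\delta q/4)(N/q)<\delta N/2$, some candidate $g'$ has no relevant vertex in $C(f_e,g')$. Put $g_e=g'$, and for $v\in X(e)$ let $\varphi(v)$ be the vertex of $C(f_e,g_e)$ at position $\pi(v)$. These vertices are distinct, and they are unused, since a used one would be relevant. So $\varphi$ remains injective and (E1) holds.

\emph{Conclusion.} In the end $\varphi$ is injective on $V(\mathcal T)$, and each $\varphi(e)$ is an $r$-subset of a cell $C(f_e,g_e)$ with $(f_e,g_e)\in\mathcal F$, with positions in $\Pi$, whose type is the type of $e$ under $\gamma$. So $\varphi(e)$ is an edge of $G$, and by Lemma~\ref{lem:types}(a) its color is $\chi$ of that type, which by Lemma~\ref{lem:classes} is the same for all $e$. Hence $G\longrightarrow\mathcal T$.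
\end{proof}

\begin{thebibliography}{9}

\bibitem{LPY}
Shoham Letzter, Alexey Pokrovskiy, and Liana Yepremyan,
\emph{Size-Ramsey numbers of powers of hypergraph trees and long subdivisions},
arXiv:2103.01942 (2021).

\end{thebibliography}
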